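# Fourier dimension of sets that avoid approximate arithmetic progressions

## 1. Two suprema for progression-avoiding sets

The first guess is that the two numbers in this talk are different. Here they are in words. Take a set of real numbers that stays away, at every position and every scale, from arithmetic progressions of length $k$. How large can its Hausdorff dimension be? And how large can its Fourier dimension be, that is, how fast can the Fourier transform of a measure on it decay? Hausdorff dimension only asks for many points at small scales. Fourier decay asks the points to look random, while avoiding progressions is a rigid requirement. The first sets that come to mind are Cantor sets with regular structure, and the next section exhibits one whose Fourier dimension is $0$. So one would guess that the Fourier supremum is strictly smaller, at least for some parameters. We now make the question precise and then test this guess.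

A **$k$-AP** is a set $P=\{a,a+\lambda,\dots,a+(k-1)\lambda\}$ with $a\in\mathbb R$ and gap length $\lambda>0$. We always take $k\ge3$ and $\varepsilon\in(0,1)$.

**Definition.** A set $E\subset\mathbb R$ *$\varepsilon$-avoids $k$-APs* if for every $k$-AP $P$ with gap length $\lambda$
$$\sup_{p\in P}\inf_{x\in E}|x-p|\ \ge\ \varepsilon\lambda .$$
We say that $E$ *captures* $P$ if $\operatorname{dist}(p,E)<\varepsilon\lambda$ for all $p\in P$.

Since $P$ is finite, $E$ $\varepsilon$-avoids $k$-APs exactly when it captures no $k$-AP. Three consequences are used all the time. Avoidance passes to subsets. It is invariant under $x\mapsto cx+t$ with $c>0$, because such a map sends $k$-APs to $k$-APs and multiplies $\lambda$ and all distances by $c$. And singletons avoid: if one point were within $\varepsilon\lambda$ of both ends of $P$, then $(k-1)\lambda<2\varepsilon\lambda$, which is impossible since $k-1\ge2>2\varepsilon$.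

**Example 1.** Let $k=3$ and $0<\varepsilon<\frac12$. The set $\{0,\,1-2\varepsilon,\,2\}$ $\varepsilon$-avoids $3$-APs, with nothing to spare. Suppose $x_0,x_1,x_2$ in the set satisfy $|x_i-p_i|<\varepsilon\lambda$ for a $3$-AP $p_0<p_1<p_2$. Then $x_{i+1}-x_i$ lies strictly between $(1-2\varepsilon)\lambda$ and $(1+2\varepsilon)\lambda$, so the $x_i$ increase and must be $0,1-2\varepsilon,2$. Now $1-2\varepsilon>(1-2\varepsilon)\lambda$ gives $\lambda<1$, and $1+2\varepsilon<(1+2\varepsilon)\lambda$ gives $\lambda>1$, a contradiction. On the other hand $P=\{-\varepsilon,1-\varepsilon,2-\varepsilon\}$ has $\lambda=1$ and each of its points is at distance exactly $\varepsilon$ from the set, if we pair them in order. Any increase of the tolerance destroys avoidance. Keep this example in mind.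

Define
$$d(k,\varepsilon):=\sup\{\dim_H(E):\ E\text{ is a bounded set that }\varepsilon\text{-avoids }k\text{-APs}\}.$$
By $\sigma$-stability of Hausdorff dimension ($\dim_H\bigcup_iE_i=\sup_i\dim_HE_i$ for countable unions), allowing unbounded sets does not change the supremum.

**Definition.** For a Borel set $E\subset\mathbb R$, the *Fourier dimension* $\dim_F(E)$ is the supremum of all $s\in[0,1]$ for which there are a Borel probability measure $\mu$ supported on a compact subset of $E$ and a constant $C$ with $|\widehat\mu(\xi)|\le C|\xi|^{-s/2}$ for all $\xi\ne0$.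

We use $\widehat\mu(\xi)=\int e^{-2\pi i\xi x}\,d\mu(x)$; other normalizations only rescale $\xi$. For example, Lebesgue measure on $[0,1]$ has $|\widehat\mu(\xi)|\le\frac1{\pi|\xi|}$, so $\dim_F[0,1]=1$; a single point has $|\widehat\mu|\equiv1$ and Fourier dimension $0$. The textbook inequality is $\dim_F\le\dim_H$: if $|\widehat\mu(\xi)|\le C|\xi|^{-s/2}$ and $0<t<s\le 1$, then the energy $\iint|x-y|^{-t}d\mu\,d\mu=c_t\int|\widehat\mu(\xi)|^2|\xi|^{t-1}d\xi$ is finite, so the support of $\mu$ has Hausdorff dimension at least $t$. A set with $\dim_F=\dim_H$ is called a *Salem set*.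

The question is posed for Jonathan M. Fraser, Pablo Shmerkin and Alexia Yavicoli, "Improved bounds on the dimensions of sets that avoid approximate arithmetic progressions", arXiv:1910.10074 (2019): is it true that for every $k\ge3$ and $\varepsilon\in(0,1)$
$$d(k,\varepsilon)=\sup\{\dim_F(E):\ E\text{ is Borel and }\varepsilon\text{-avoids }k\text{-APs}\}\,?$$
One inequality is free. If $\mu$ is supported on a compact $K\subset E$ and has decay exponent $s$, then $K$ is bounded and avoiding, so $s\le\dim_HK\le d(k,\varepsilon)$. Hence the right side is at most $d(k,\varepsilon)$ for all $k,\varepsilon$.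

## 2. Testing the guess on Cantor sets and three-term progressions

**Large $\varepsilon$, $k=3$.** Let $\varepsilon>\frac12$. Two points always capture a $3$-AP: by affine invariance take the points $0,1$, and let $P=\{-\frac13,\frac13,1\}$, with $\lambda=\frac23$. The distances to $\{0,1\}$ are $\frac13,\frac13,0$, and $\frac13<\frac23\varepsilon$. So avoiding sets have at most one point, and both suprema are $0$.

Let $\varepsilon=\frac12$. Now any three points capture a $3$-AP. By scaling, translating and reflecting, take them to be $-u,0,1$ with $0<u\le1$, and let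
$$P=\Big\{-\tfrac{1+u}2,\ \tfrac{1-u}2,\ \tfrac{3-u}2\Big\},\qquad\lambda=1.$$
The distances from these points to $-u,0,1$ respectively are all $\frac{1-u}2<\frac12$. So avoiding sets have at most two points, and again both suprema are $0$. For $k=3$ and $\varepsilon\ge\frac12$ the equality holds.

**Small $\varepsilon$, $k=3$: a Cantor set.** For $0<\rho<\frac12$ let $C_\rho\subset[0,1]$ be the self-similar set of the maps $x\mapsto\rho x$ and $x\mapsto\rho x+1-\rho$, so $\dim_HC_\rho=\log2/\log(1/\rho)$. Let $0<\varepsilon<\frac12$ and $\rho\le\frac{1-2\varepsilon}{3-2\varepsilon}$. Then $C_\rho$ $\varepsilon$-avoids $3$-APs. Indeed, suppose $x_0,x_1,x_2\in C_\rho$ capture a $3$-AP of gap $\lambda$. As in Example 1 the differences $x_{i+1}-x_i$ lie strictly between $(1-2\varepsilon)\lambda$ and $(1+2\varepsilon)\lambda$; in particular the $x_i$ are distinct and increasing. Take the last level at which all three lie in one basic interval and rescale that interval to $[0,1]$. Then the three points do not lie all in $[0,\rho]$ nor all in $[1-\rho,1]$. So one consecutive difference is at most $\rho$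 and the other is at least $1-2\rho$, whence
$$\frac{1-2\rho}{\rho}<\frac{1+2\varepsilon}{1-2\varepsilon}.$$
But $\frac1\rho-2\ge\frac{3-2\varepsilon}{1-2\varepsilon}-2=\frac{1+2\varepsilon}{1-2\varepsilon}$, a contradiction. Hence $d(3,\varepsilon)>0$ for every $\varepsilon<\frac12$.

**Its Fourier dimension can be zero.** Take $\rho=\frac14$, which is allowed for $\varepsilon\le\frac16$. Then $C_{1/4}$ has Hausdorff dimension $\frac12$, and I claim $\dim_FC_{1/4}=0$. The points of $C_{1/4}$ have base-$4$ expansions with digits $0,3$ only, so $T(x)=4x\bmod1$ maps $C_{1/4}$ into $C_{1/4}$ (modulo $1$). Let $\mu$ be a probability measure on $C_{1/4}$ with $\widehat\mu(\xi)\to0$ as $|\xi|\to\infty$, and let $\nu_n$ be its image under $T^n$. For each integer $j\ne0$ we have $\widehat{\nu_n}(j)=\widehat\mu(4^nj)\to0$, so $\nu_n$ converges weakly to Lebesgue measure on the circle. But no $\nu_n$ charges the arc $(\frac14,\frac34)$. This is a contradiction.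

So the guess has some support: a natural avoiding set can have $\dim_F$ far below $\dim_H$. The explicit bounds do not settle anything either. It is known that, when $\lfloor\frac1{12\varepsilon}\rfloor\ge1$, the Fourier supremum is at least $\log r_k(\lfloor\frac1{12\varepsilon}\rfloor)/\log(12\lfloor\frac1{12\varepsilon}\rfloor)$, where $r_k(N)$ is the maximal size of a subset of $\{1,\dots,N\}$ without a $k$-AP. For $k=3$, $\varepsilon=\frac1{24}$ this is $\log2/\log24\approx0.218$, while $C_\rho$ with $\rho=\frac{11}{35}$ shows $d(3,\frac1{24})\ge\log2/\log\frac{35}{11}\approx0.599$.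

One further test goes against the guess. Example 3 in Section 4, with Proposition 5, will show that for $k=3$ the Fourier supremum is positive for every $\varepsilon<\frac12$. So for $k=3$ the two suprema vanish for exactly the same $\varepsilon$. The method there is to make Cantor-type sets smaller so that the pieces have room to move, and then to move them at random. The problem is to do this at no cost in dimension. This can be done, and the first guess is wrong.

## 3. Counting separated points, and the theorems

For $\delta\in(0,1)$ let $N(\delta)=N_\varepsilon(\delta)$ be the maximal cardinality of a set $A\subset[0,1)$ that $\varepsilon$-avoids $k$-APs and is $\delta$-separated, meaning $|x-y|\ge\delta$ for distinct $x,y\in A$. A $\delta$-separated set of $m$ points in $[0,1)$ has $(m-1)\delta<1$, so $1\le N(\delta)<1+1/\delta$. Clearly $N$ is non-increasing in $\delta$. Put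
$$\sigma=\sigma(\varepsilon):=\limsup_{\delta\to0}\frac{\log N(\delta)}{\log(1/\delta)}\in[0,1].$$

**Example 2.** For $k=3$ the previous section gives $N_\varepsilon(\delta)=1$ if $\varepsilon>\frac12$, and $N_{1/2}(\delta)=2$: two points cannot capture a $3$-AP at $\varepsilon=\frac12$, since one of them would be within $<\lambda/2$ of two points at distance $\ge\lambda$. In both cases $\sigma=0$.

**Theorem 1.** For all $k\ge3$ and $\varepsilon\in(0,1)$,
$$d(k,\varepsilon)=\sup\{\dim_FE:\ E\text{ Borel, }\varepsilon\text{-avoids }k\text{-APs}\}=\sigma .$$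

So the answer to the question is yes, for every $k\ge3$ and every $\varepsilon\in(0,1)$.

**Theorem 2.** Let $k\ge3$ and $\varepsilon\in(0,1)$.

(a) For every $s\in[0,d(k,\varepsilon)]$, endpoint included, there is a compact set $E$ that $\varepsilon$-avoids $k$-APs with $\dim_FE=\dim_HE=\dim_BE=\dim_PE=\dim_AE=s$. In particular all suprema are attained, by Salem sets.

(b) $d(k,\varepsilon)=\lim_{\delta\to0}\log N(\delta)/\log(1/\delta)$, and $d(k,\varepsilon)\le\log N(\delta)/\log\frac1{3\delta}$ for every $\delta\in(0,\frac13)$.

(c) $\varepsilon\mapsto d(k,\varepsilon)$ is continuous on $(0,1)$.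

Here $\dim_B,\dim_P$ are box and packing dimension. The *Assouad dimension* $\dim_AE$ is the infimum of all $\alpha\ge0$ for which there is $C$ such that, for all $0<r<R$ and every interval $J$ of length $R$, the set $E\cap J$ is covered by at most $C(R/r)^\alpha$ intervals of length $r$. For instance $\dim_A[0,1]=1$, and finite sets have Assouad dimension $0$. The textbook inequalities for bounded $E$ are $\dim_H\le\dim_P\le\dim_A$ and $\dim_H\le\underline{\dim}_B\le\overline{\dim}_B\le\dim_A$. It is known that $d(k,\varepsilon)$ does not change if $\dim_H$ is replaced by box, packing or Assouad dimension; we shall not need this fact.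

The easy half of Theorem 1 is an upper bound by counting.

**Lemma 3.** $d(k,\varepsilon)\le\sigma$. Moreover every $\varepsilon$-avoiding set has Assouad dimension at most $\sigma$.

*Proof.* Let $E$ be bounded and $\varepsilon$-avoiding. By affine invariance we may assume $E\subset[0,1)$. A maximal $\delta$-separated set $A_\delta\subset E$ is avoiding, so $\#A_\delta\le N(\delta)$. By maximality every point of $E$ is within $\delta$ of $A_\delta$, so $E$ is covered by $\#A_\delta$ intervals of length $2\delta$, and
$$\dim_HE\le\liminf_{\delta\to0}\frac{\log\#A_\delta}{\log(1/\delta)}\le\sigma .$$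

For the Assouad dimension, let $E$ be any avoiding set, $\gamma>0$, $0<r<R$, and $J$ an interval of length $R$. Scale by $\frac1{2R}$ and translate: an $r$-separated subset of $E\cap J$ becomes an $\frac r{2R}$-separated avoiding subset of $[0,\frac12]\subset[0,1)$. So it has at most $N(\frac r{2R})$ points. By definition of $\sigma$, and since $N$ is bounded on $[\delta_0,1)$ for each $\delta_0>0$, we have $N(\delta)\le C_\gamma\delta^{-(\sigma+\gamma)}$ for all $\delta\in(0,1)$. A maximal $r$-separated subset of $E\cap J$ gives a cover by twice as many intervals of length $r$, that is, by at most $2C_\gamma(2R/r)^{\sigma+\gamma}$. Hence $\dim_AE\le\sigma+\gamma$ for each $\gamma>0$. $\square$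

We now have
$$\sup\dim_F\ \le\ d(k,\varepsilon)\ \le\ \sigma, \tag{1}$$
and Theorem 1 follows once we show $\sup\dim_F\ge\sigma$. If $\sigma=0$, singletons do. So from now on the task is to build avoiding sets with Fourier dimension close to $\sigma>0$.

## 4. Moran sets with movable pieces

We build a Cantor set by repeatedly replacing an interval by smaller copies placed near the points of a finite set $F$, and each copy may be moved by an amount comparable to its own length. For the limit set to avoid progressions whatever the moves are, the finite set must avoid progressions with an extra *absolute* tolerance. This is the following notion.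

**Definition.** $(F,\kappa)$ is an *$\varepsilon$-pattern* if $F\subset[0,\frac12]$ is finite with $\#F\ge2$, $0<\kappa\le\frac14$, and

(i) distinct points of $F$ are at distance $>2\kappa$;

(ii) if $P$ is a $k$-AP of gap $\lambda$ and $\varphi:P\to F$ satisfies $|p-\varphi(p)|<\varepsilon\lambda+2\kappa$ for all $p\in P$, then $\varphi$ is constant.

If $(F,\kappa)$ is an $\varepsilon$-pattern, so is $(F,\kappa')$ for $0<\kappa'<\kappa$. Constant $\varphi$ cannot be excluded: a progression with tiny gap near one point of $F$ always satisfies the inequality.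

**Example 3.** Let $k=3$, $0<\varepsilon<\frac12$, $F=\{0,\frac12\}$, $0<\kappa\le\frac{1-2\varepsilon}{32}$. This is an $\varepsilon$-pattern. Property (i) is clear. For (ii), suppose $\varphi$ is not constant. Two of the three points of $P$ have the same image, so $\lambda<2\varepsilon\lambda+4\kappa$, i.e. $\lambda<\frac{4\kappa}{1-2\varepsilon}$. Two points of $P$ have different images, so $\frac12<2\lambda+2\varepsilon\lambda+4\kappa\le3\lambda+4\kappa<\frac{16\kappa}{1-2\varepsilon}\le\frac12$, a contradiction.

**The construction.** Let $(F_n,\kappa_n)_{n\ge1}$ be $\varepsilon$-patterns. Put $M_n=\#F_n$, $D_n=M_1\cdots M_n$, $\ell_n=\kappa_1\cdots\kappa_n\le4^{-n}$, $D_0=\ell_0=1$, and $W_n=F_1\times\dots\times F_n$ with $W_0=\{\emptyset\}$. For numbers $\theta_w\in[0,1]$, $w\in\bigcup_{n\ge1}W_n$, put $c_\emptyset=0$,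
$$c_{wf}=c_w+\ell_n(f+\kappa_{n+1}\theta_{wf})\quad(w\in W_n,\ f\in F_{n+1}),\qquad I_w=[c_w,c_w+\ell_n]\quad(w\in W_n),$$
and $E_\theta=\bigcap_n\bigcup_{w\in W_n}I_w$. Since $\ell_n\kappa_{n+1}=\ell_{n+1}$, the interval $I_{wf}$ equals $c_w+\ell_n[f+\kappa_{n+1}\theta_{wf},\,f+\kappa_{n+1}\theta_{wf}+\kappa_{n+1}]$. So
$$I_{wf}\subset c_w+\ell_n[f,f+2\kappa_{n+1}]\subset I_w, \tag{2}$$
the last inclusion because $f\le\frac12$ and $2\kappa_{n+1}\le\frac12$. By (i) the slots $[f,f+2\kappa_{n+1}]$ are disjoint, so intervals of the same level are pairwise disjoint, by induction. Thus $E_\theta\subset[0,1]$ is compact and nonempty, and $D_n\ell_n\le1$.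

**Lemma 4.** For every choice of $\theta$, the set $E_\theta$ $\varepsilon$-avoids $k$-APs.

*Proof.* Suppose $E_\theta$ captures $P$ with gap $\lambda$. For each $p\in P$ choose $x_p\in E_\theta$ with $|x_p-p|<\varepsilon\lambda$. We show by induction on $n$ that all $x_p$ lie in one $I_w$ with $w\in W_n$; this will force them to coincide.

For $n=0$ this is clear. Suppose it holds for $w\in W_n$. Each $x_p$ lies in some level-$(n+1)$ interval, whose parent contains $x_p$ and hence, by disjointness, is $I_w$. So $x_p\in I_{w\varphi(p)}$ for some $\varphi(p)\in F_{n+1}$. Put $\tilde p=(p-c_w)/\ell_n$. The points $\tilde p$ form a $k$-AP of gap $\lambda/\ell_n$. By (2), $(x_p-c_w)/\ell_n\in[\varphi(p),\varphi(p)+2\kappa_{n+1}]$, so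
$$|\tilde p-\varphi(p)|<\varepsilon\,\frac{\lambda}{\ell_n}+2\kappa_{n+1}.$$
By (ii), $\varphi$ is constant. This completes the induction.

As $\ell_n\to0$, all $x_p$ are equal to one point, so a singleton captures $P$. This is impossible. $\square$

## 5. Fourier decay from independent uniform translations

Lemma 4 holds for all $\theta$, so we are free to choose $\theta$ at random. The next proposition says that this gives the best possible Fourier decay.

**Proposition 5.** Let $s\in(0,1]$ and assume
$$\frac{\log D_n}{\log(1/\ell_n)}\to s,\qquad\frac{\log(1/\ell_{n+1})}{\log(1/\ell_n)}\to1. \tag{H}$$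
If the $\theta_w$ are i.i.d. uniform on $[0,1]$, then almost surely $\dim_F(E_\theta)\ge s$.

Two effects combine. Frequencies above $1/\ell_{n+1}$ are damped by averaging over one translation of length $\ell_{n+1}$. Below that, the $D_n$ independent pieces of level $n$ give square-root cancellation, a factor $D_n^{-1/2}\approx\ell_n^{s/2}$. At $\xi\approx1/\ell_n$ this is $\xi^{-s/2}$. The damping acts one level later than the cancellation, and the second half of (H) makes this delay harmless.

*Proof.* Write $e(t)=e^{-2\pi it}$ and let $\mathcal F_n=\sigma(\theta_w:|w|\le n)$.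

**Step 1: the natural measure.** We need a measure on $E_\theta$ giving equal mass to all intervals of one level. Let $f_1,f_2,\dots$ be independent, $f_n$ uniform on $F_n$ and independent of $\theta$. The intervals $I_{f_1\dots f_n}$ are nested with lengths tending to $0$; let $x$ be their common point, and for given $\theta$ let $\mu$ be the law of $x$. Then $\mu$ is a Borel probability measure on $E_\theta$, and by disjointness $\mu(I_w)=D_n^{-1}$ for $w\in W_n$. Let $\mu_w=D_n\mu|_{I_w}$. On $I_w$, $w\in W_n$, with $f_1\dots f_n=w$,
$$x-c_w=\sum_{m\ge n}\ell_m\big(f_{m+1}+\kappa_{m+1}\theta_{f_1\dots f_{m+1}}\big).$$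
Also $\widehat\mu(\xi)=\lim_nD_n^{-1}\sum_{w\in W_n}e(\xi c_w)$, so $\widehat\mu(\xi)$ is a random variable.

**Step 2: averaging over deeper levels.** We compute the effect of the levels beyond $n$ on average. For $w\in W_n$, the displayed formula shows that $\int e(\xi(x-c_w))\,d\mu_w$ depends only on the $\theta_v$ with $v$ a strict descendant of $w$. So it is independent of $\mathcal F_n$, and its expectation $m_n(\xi)$ depends only on $n$ and $\xi$. Since $x-c_w=\ell_nf+\ell_{n+1}\theta_{wf}+(x-c_{wf})$ on $I_{wf}$,
$$\int e(\xi(x-c_w))\,d\mu_w=\frac1{M_{n+1}}\sum_{f\in F_{n+1}}e(\xi\ell_nf)\,e(\xi\ell_{n+1}\theta_{wf})\int e(\xi(x-c_{wf}))\,d\mu_{wf},$$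
and the last integral is independent of $\theta_{wf}$ and bounded by $1$. As $\big|\int_0^1e(t\theta)\,d\theta\big|=\frac{|1-e(t)|}{2\pi|t|}\le\frac1{\pi|t|}$, taking expectations gives
$$|m_n(\xi)|\le\min\Big(1,\frac1{\pi\ell_{n+1}|\xi|}\Big). \tag{3}$$

**Step 3: a martingale.** We split $\widehat\mu(\xi)$ into contributions of the single levels. Let
$$Z_n=E[\widehat\mu(\xi)\mid\mathcal F_n]=\frac1{D_n}\sum_{w\in W_n}e(\xi c_w)\,E\Big[\int e(\xi(x-c_w))\,d\mu_w\,\Big|\,\mathcal F_n\Big]=\frac{m_n(\xi)}{D_n}\sum_{w\in W_n}e(\xi c_w).$$
On $I_w$ we have $|e(\xi(x-c_w))-1|\le2\pi\ell_n|\xi|$. So both $m_n(\xi)$ and $\int e(\xi(x-c_w))\,d\mu_w$ are within $2\pi\ell_n|\xi|$ of $1$, and $|Z_n-\widehat\mu(\xi)|\le4\pi\ell_n|\xi|\to0$. Hence $\widehat\mu(\xi)=Z_0+\sum_{n\ge1}(Z_n-Z_{n-1})$, where $Z_0=m_0(\xi)$. Since $Z_{n-1}=E[Z_n\mid\mathcal F_{n-1}]$,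
$$Z_n-Z_{n-1}=\frac{m_n(\xi)}{D_n}\sum_{w\in W_n}\Big(e(\xi c_w)-E\big[e(\xi c_w)\mid\mathcal F_{n-1}\big]\Big).$$

**Step 4: square-root cancellation.** We bound one increment with high probability. For $w=vf$ we have $c_w=c_v+\ell_{n-1}f+\ell_n\theta_w$, so conditionally on $\mathcal F_{n-1}$ the $D_n$ summands are independent and centered, and their real and imaginary parts range in intervals of length $2$. Hoeffding's inequality says that a sum of $D$ such real variables exceeds $t$ in absolute value with probability at most $2e^{-2t^2/(4D)}=2e^{-t^2/(2D)}$. If the complex sum has modulus $>uD_n^{1/2}$, its real or imaginary part has modulus $>uD_n^{1/2}/\sqrt2$. Taking $t=uD_n^{1/2}/\sqrt2$ for both,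
$$\Pr\Big(|Z_n-Z_{n-1}|>uD_n^{-1/2}|m_n(\xi)|\Big)\le4e^{-u^2/4}.$$

**Step 5: countably many frequencies.** We make this hold simultaneously for all levels and a set of frequencies that gets denser. Take $\xi=\sqrt j$, $j\ge1$, and $u_{j,n}=2(2\log j+n)^{1/2}$. The failure probability is at most $4j^{-2}e^{-n}$, which is summable over $(j,n)$. By Borel–Cantelli, almost surely only finitely many pairs fail. So almost surely there is $j_0$ such that for all $j\ge j_0$, with $\xi=\sqrt j$ (so $2\log j=4\log\xi$), by (3),
$$|\widehat\mu(\xi)|\le\frac1{\pi\ell_1\xi}+2\sum_{n\ge1}D_n^{-1/2}\min\Big(1,\frac1{\pi\ell_{n+1}\xi}\Big)(4\log\xi+n)^{1/2}. \tag{4}$$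
Fix $\theta$ in this almost sure event; the rest is deterministic.

**Step 6: summing over the levels.** We extract the exponent from (4). Let $0<s'<s''<s$ and choose $\eta>0$ with $\beta:=\frac12\big(s''-(1+\eta)s'\big)>0$. By (H) there is $C$ with $D_n^{-1/2}\le C\ell_n^{s''/2}$ and $\ell_{n+1}\ge C^{-1}\ell_n^{1+\eta}$ for all $n\ge1$. For $y>0$ we have $\min(1,1/y)\le y^{-s'/2}$, as $0<s'/2<1$. Therefore, with a new constant $C$,
$$D_n^{-1/2}\min\Big(1,\frac1{\pi\ell_{n+1}\xi}\Big)\le C\,\ell_n^{s''/2}\,\ell_n^{-(1+\eta)s'/2}\,\xi^{-s'/2}=C\,\ell_n^{\beta}\,\xi^{-s'/2}.$$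
Since $4\log\xi+n\le(4+n)(1+\log\xi)$ and $\ell_n^\beta\le4^{-\beta n}$, the series $\sum\ell_n^\beta(4+n)^{1/2}$ converges. As $\frac1\xi\le\xi^{-s'/2}$ for $\xi\ge1$, (4) gives
$$|\widehat\mu(\xi)|\le C'\xi^{-s'/2}(1+\log\xi)^{1/2}\qquad(\xi=\sqrt j,\ j\ge j_0).$$

**Step 7: all frequencies.** We pass from $\sqrt j$ to general $\xi$. Let $\xi\ge\sqrt{j_0}$, $\xi\ge\sqrt2$, and $j=\lfloor\xi^2\rfloor\ge j_0$. Then $0\le\xi-\sqrt j=\frac{\xi^2-j}{\xi+\sqrt j}\le\frac1\xi$. Since $\mu$ lives on $[0,1]$, $|\widehat\mu(\xi)-\widehat\mu(\sqrt j)|\le\frac{2\pi}\xi$. Also $\sqrt j\ge\xi-\frac1\xi\ge\frac\xi2$. As $s'/2<1$, we get $|\widehat\mu(\xi)|\le C''\xi^{-s'/2}(1+\log\xi)^{1/2}$ for all large $\xi$. The same holds for $-\xi$ by conjugation, and bounded $\xi\ne0$ are trivial because $|\widehat\mu|\le1$. The logarithm is absorbed by lowering $s'$ slightly. So $\dim_FE_\theta\ge t$ for every $t<s'$, and $s'<s$ was arbitrary. $\square$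

For a constant sequence $(F,\kappa)$ condition (H) holds with exponent $\log\#F/\log(1/\kappa)$, which is positive, and at most $1$ because $D_n\ell_n\le1$. Applied to Example 3 this gives the announced fact that the Fourier supremum for $k=3$ is positive for every $\varepsilon<\frac12$. What is needed now is patterns with $\#F\ge\kappa^{-s}$ for $s$ close to $\sigma$.

## 6. Patterns taken directly from extremal sets, and the loss in $\varepsilon$

The sensible attempt is to take an extremal set $A$ for $N(\delta)$ as generator, with $\kappa$ comparable to $\delta$. Such an $A$ has the right number of points. But $A$ avoids progressions only with tolerance $\varepsilon\lambda$, while (ii) asks for tolerance $\varepsilon\lambda+2\kappa$. Let us see how far one gets.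

**What works.** Let $0<\varepsilon'<\varepsilon$. Let $q=\lceil\frac{k+1}{\varepsilon-\varepsilon'}\rceil+2$, and let $F_0$ consist of every $q$-th point of $A$ in increasing order, so that $\#F_0\ge N(\delta)/q$ and distinct points of $F_0$ are at distance $\ge q\delta$. Put $F=\frac12F_0$, $\kappa=\frac\delta4$. If $\#F\ge2$, this is an $\varepsilon'$-pattern. Distances in $F$ are at least $\frac12q\delta>2\kappa$. For (ii), double everything: we have a $k$-AP $\tilde P$ of gap $\tilde\lambda$ and $\tilde\varphi:\tilde P\to F_0$ with $|p-\tilde\varphi(p)|<\varepsilon'\tilde\lambda+\delta$. If $\tilde\lambda\ge\frac\delta{\varepsilon-\varepsilon'}$, then $\varepsilon'\tilde\lambda+\delta\le\varepsilon\tilde\lambda$ and $A$ captures $\tilde P$ at level $\varepsilon$, a contradiction. If $\tilde\lambda<\frac\delta{\varepsilon-\varepsilon'}$, then any two values of $\tilde\varphi$ differ by less than $(k-1)\tilde\lambda+2\varepsilon'\tilde\lambda+2\delta<\big(\frac{k+1}{\varepsilon-\varepsilon'}+2\big)\delta\le q\delta$, so $\tilde\varphi$ is constant.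

If $\sigma(\varepsilon)>0$, take $\delta\to0$ along a sequence realizing the limsup in $\sigma(\varepsilon)$. Since $q$ is fixed, the exponents $\log\#F/\log(1/\kappa)$ of the constant sequences tend to $\sigma(\varepsilon)$. So the Fourier supremum at $\varepsilon'$ is at least $\sigma(\varepsilon)\ge d(k,\varepsilon)$ for every $\varepsilon>\varepsilon'$ (trivially if $\sigma(\varepsilon)=0$).

**Where it stops.** We have proved that the Fourier supremum at $\varepsilon'$ is at least $\lim_{\varepsilon\downarrow\varepsilon'}d(k,\varepsilon)$. Since $d(k,\cdot)$ is non-increasing, it has at most countably many discontinuities, and at all other $\varepsilon'$ the equality in question follows. But nothing excludes jumps so far, and with $\varepsilon'=\varepsilon$ the argument breaks for long gaps. For $\lambda$ much larger than $\delta$, the absolute slack $2\kappa$ must come from somewhere, and the inequality $\varepsilon'\tilde\lambda+\delta\le\varepsilon\tilde\lambda$ was its only source. Example 1 shows that an avoiding set may have no slack at all.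

## 7. Flanked points: patterns without loss

The slack can be taken from $A$ itself. Suppose $a\in A$ has neighbors $a^-,a^+\in A$ on either side, at distances comparable to $\delta$. If $p$ lies slightly too far to the left of $a$, by less than the distance $a-a^-$, then $a^-$ is within the permitted distance of $p$. So the neighbors absorb the slack, and $A$ still captures the progression. We therefore use only flanked points $a$ for $F$, and leave out their neighbors. What must be shown is that $A$ has nearly $\delta^{-\sigma}$ flanked points at a suitable scale, which need not be the separation scale of $A$.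

**Lemma 6.** Let $0<s<\sigma$. For every $\kappa_0>0$ there is an $\varepsilon$-pattern $(F,\kappa)$ with $\kappa<\kappa_0$ and $\#F\ge\kappa^{-s}$.

*Proof.* Fix $s<\bar s<s_1<s_2<\sigma$ and an integer $b$ with $b^{\bar s}\ge5$. As $\bar s<1$, $b\ge5$.

**Step 1: a large avoiding set at a $b$-adic scale.** We pass from $\delta$ to powers of $b$. There are arbitrarily small $\delta'$ with $N(\delta')\ge(\delta')^{-s_2}$. Choose $n_1$ with $b^{-n_1}\le\delta'<b^{-n_1+1}$. Then
$$N(b^{-n_1})\ge N(\delta')>b^{(n_1-1)s_2}\ge b^{s_1n_1}$$
once $n_1\ge s_2/(s_2-s_1)$. So there are arbitrarily large $n_1$ and $\varepsilon$-avoiding, $b^{-n_1}$-separated sets $A\subset[0,1)$ with $\#A\ge b^{s_1n_1}$.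

**Step 2: good cells.** We look for a scale at which many cells contain well-spread points of $A$. Level-$n$ cells are $[mb^{-n},(m+1)b^{-n})$, $0\le m<b^n$; each has $b$ children of level $n+1$. Let $N_n$ be the number of level-$n$ cells meeting $A$. By separation, a level-$n_1$ cell contains at most one point of $A$, so $N_{n_1}=\#A$. For $n<n_1$ call a level-$n$ cell *good* if at least five of its children meet $A$, and let $G_n$ be the number of good cells. A cell that meets $A$ and is not good has at most four children meeting $A$, so
$$N_{n+1}\le4N_n+bG_n.$$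

*Claim: given $n_2$, if $n_1$ is large enough there is $n\in[n_2,n_1)$ with $G_n>b^{\bar sn}$.* Suppose not. Iterating the inequality from $n_2$ to $n_1$,
$$b^{s_1n_1}\le N_{n_1}\le4^{n_1-n_2}N_{n_2}+b\sum_{n=n_2}^{n_1-1}4^{n_1-1-n}b^{\bar sn}.$$
Put $n=n_1-1-j$ in the sum. It is at most $b^{\bar sn_1}\sum_{j\ge0}(4b^{-\bar s})^j\le b^{\bar sn_1}\sum_{j\ge0}(4/5)^j=5b^{\bar sn_1}$. As $N_{n_2}\le b^{n_2}$,
$$b^{s_1n_1}\le4^{n_1}b^{n_2}+5b\cdot b^{\bar sn_1},$$
which is false for large $n_1$ because $4<b^{\bar s}<b^{s_1}$. This proves the claim.

**Step 3: the pattern.** We choose flanked points and thin them out. Take such an $n$ and put $\delta=b^{-n}$. In each good cell choose $a^-<a<a^+$ in $A$ from the first, third and fifth children, from left to right, that meet $A$. Between $a^-$ and $a$ lies the whole second such child, of length $\delta/b$, and similarly on the right. So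
$$\delta/b<a-a^-<\delta,\qquad\delta/b<a^+-a<\delta. \tag{5}$$
Let $q=\lceil\frac{k-1}{2\varepsilon}\rceil+3$. Keep only the good cells whose index $m$ lies in one residue class mod $q$ that contains at least $G_n/q$ good cells, and let $F_0$ be the set of the corresponding middle points $a$. Then $\#F_0\ge q^{-1}\delta^{-\bar s}$. Indices of different kept cells differ by at least $q$, so distinct points of $F_0$ are at distance $>(q-1)\delta$. Put
$$F=\tfrac12F_0\subset[0,\tfrac12],\qquad\kappa=\frac\delta{4b}\le\frac14 .$$

**Step 4: property (i).** We check the separation. Distinct points of $F$ are at distance $>\frac12(q-1)\delta\ge\delta>\frac\delta{2b}=2\kappa$.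

**Step 5: property (ii).** This is where the flanks are used. Let $\varphi:P\to F$ satisfy the inequality in (ii). Multiplying by $2$ we get a $k$-AP $\tilde P$ of gap $\tilde\lambda$ and $\tilde\varphi:\tilde P\to F_0$ with
$$|p-\tilde\varphi(p)|<\varepsilon\tilde\lambda+4\kappa=\varepsilon\tilde\lambda+\delta/b\qquad(p\in\tilde P).$$

*Long gaps.* Suppose $\tilde\lambda>\frac\delta{2\varepsilon}$, i.e. $\delta<2\varepsilon\tilde\lambda$. I claim that $A$ captures $\tilde P$, which is a contradiction. Let $p\in\tilde P$ and $a=\tilde\varphi(p)$. If $|p-a|<\varepsilon\tilde\lambda$, then $\operatorname{dist}(p,A)<\varepsilon\tilde\lambda$. If $p\le a-\varepsilon\tilde\lambda$, then $a-\varepsilon\tilde\lambda-\delta/b<p\le a-\varepsilon\tilde\lambda$, and by (5)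
$$a^--p<a-\tfrac\delta b-p<\varepsilon\tilde\lambda,\qquad a^--p>a-\delta-p\ge\varepsilon\tilde\lambda-\delta>-\varepsilon\tilde\lambda .$$
So $|a^--p|<\varepsilon\tilde\lambda$. If $p\ge a+\varepsilon\tilde\lambda$, then $a+\varepsilon\tilde\lambda\le p<a+\varepsilon\tilde\lambda+\delta/b$, and symmetrically
$$p-a^+<p-a-\tfrac\delta b<\varepsilon\tilde\lambda,\qquad p-a^+>p-a-\delta\ge\varepsilon\tilde\lambda-\delta>-\varepsilon\tilde\lambda .$$
In all cases $\operatorname{dist}(p,A)<\varepsilon\tilde\lambda$, as claimed.

*Short gaps.* Hence $\tilde\lambda\le\frac\delta{2\varepsilon}$. For $p,p'\in\tilde P$, using $2/b<1$,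
$$|\tilde\varphi(p)-\tilde\varphi(p')|<(k-1)\tilde\lambda+2\varepsilon\tilde\lambda+\frac{2\delta}b\le\Big(\frac{k-1}{2\varepsilon}+2\Big)\delta\le(q-1)\delta ,$$
so $\tilde\varphi(p)=\tilde\varphi(p')$. Thus $\varphi$ is constant.

**Step 6: counting.** It remains to compare $\#F$ with $\kappa^{-s}$. Here $b$ and $q$ are fixed, and $n\ge n_2$ with $n_2$ arbitrary, so $\delta$ can be taken as small as we like. Since $\bar s>s$, for small $\delta$ we have $\#F\ge q^{-1}\delta^{-\bar s}\ge(\delta/4b)^{-s}=\kappa^{-s}$, as well as $\#F\ge2$ and $\kappa<\kappa_0$. $\square$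

## 8. Equality of the Hausdorff and Fourier suprema

*Proof of Theorem 1.* If $\sigma=0$, then all terms in (1) are $0$, by singletons. Assume $\sigma>0$ and let $0<s<\sigma$. Lemma 6 gives an $\varepsilon$-pattern $(F,\kappa)$ with $\#F\ge\kappa^{-s}$. Then $(\#F)^{-1/s}\le\kappa$, so we may replace $\kappa$ by $(\#F)^{-1/s}$ and assume $\#F=\kappa^{-s}$. Use the constant sequence $(F_n,\kappa_n)=(F,\kappa)$. Then $D_n=\ell_n^{-s}$ and $\log(1/\ell_{n+1})/\log(1/\ell_n)=(n+1)/n\to1$, so (H) holds. By Lemma 4 every $E_\theta$ is compact and $\varepsilon$-avoids $k$-APs, and by Proposition 5 some $E_\theta$ has $\dim_FE_\theta\ge s$. Letting $s\to\sigma$ and using (1),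
$$\sigma\le\sup\dim_F\le d(k,\varepsilon)\le\sigma. \qquad\square$$

## 9. Salem sets of every admissible dimension

*Proof of Theorem 2(a).* Write $d=d(k,\varepsilon)=\sigma$. For $s=0$ a singleton has all five dimensions $0$. In the other cases we build $E$ with $\dim_FE\ge s$ and $\dim_AE\le s$. Then all the dimensions equal $s$, because $\dim_F\le\dim_H\le\dim_P\le\dim_A$ and $\dim_H\le\underline{\dim}_B\le\overline{\dim}_B\le\dim_A$ for compact sets.

**Case $0<s<d$.** The set $E_\theta$ of Section 8 has $\dim_FE_\theta\ge s$, and it is regular enough to bound $\dim_A$ by hand. Let $M=\#F=\kappa^{-s}$.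

Let first $0<r<R<1$. Choose $n\ge0$ with $\kappa^{n+1}\le R<\kappa^n$ and $m\ge1$ with $\kappa^{n+m}\le r<\kappa^{n+m-1}$. An interval of length $R$ meets at most two of the disjoint level-$n$ intervals: if it met three, it would contain the middle one, whose length is $\kappa^n>R$. So its intersection with $E_\theta$ is covered by $2M^m$ intervals of length $\kappa^{n+m}\le r$. Since $R/r\ge\kappa^{n+1}/\kappa^{n+m-1}=\kappa^{2-m}$,
$$2M^m=2\kappa^{-ms}=2\kappa^{-2s}\kappa^{(2-m)s}\le2\kappa^{-2s}(R/r)^s .$$

The remaining ranges are trivial. If $r<1\le R$, choose $m\ge1$ with $\kappa^m\le r<\kappa^{m-1}$; all of $E_\theta$ is covered by $M^m=\kappa^{-ms}\le\kappa^{-s}r^{-s}\le\kappa^{-s}(R/r)^s$ intervals of length $\kappa^m\le r$. If $r\ge1$, one interval covers $E_\theta\subset[0,1]$. Hence $\dim_AE_\theta\le s$.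

**Case $s=d>0$.** Here no single pattern is available, so we use patterns of growing exponent and repeat each one so often that the next one changes the scale only slowly. Let $0<s_i<d$ with $s_i\uparrow d$. As in Section 8 choose $\varepsilon$-patterns $(F^{(i)},\kappa^{(i)})$ with $\#F^{(i)}=(\kappa^{(i)})^{-s_i}$. Choose integers $R_i\ge\max\big(1,\,i\log(1/\kappa^{(i+1)})\big)$. Let $(F_n,\kappa_n)$ consist of $R_1$ copies of $(F^{(1)},\kappa^{(1)})$, then $R_2$ copies of $(F^{(2)},\kappa^{(2)})$, and so on. We check (H) with exponent $d$.

The quotient $\log D_n/\log(1/\ell_n)$ is a weighted average of the exponents used in steps $1,\dots,n$, step $j$ having weight proportional to $\log(1/\kappa_j)\ge\log4$. The total weight tends to $\infty$ and the exponents tend to $d$, so the quotient tends to $d$.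

If step $n+1$ lies in block $i+1\ge2$, then $n\ge R_i$, so $\log(1/\ell_n)\ge R_i\log4\ge R_i\ge i\log(1/\kappa_{n+1})$, and
$$1\le\frac{\log(1/\ell_{n+1})}{\log(1/\ell_n)}\le1+\frac1i .$$
As $n\to\infty$ also $i\to\infty$. So (H) holds with $s=d$. Lemma 4 and Proposition 5 give a compact $\varepsilon$-avoiding set with $\dim_F\ge d$, and its Assouad dimension is at most $\sigma=d$ by Lemma 3. $\square$

## 10. The limit of $N(\delta)$, and continuity in $\varepsilon$

*Proof of Theorem 2(b).* The inequality comes from iterating one covering. Let $\delta<\frac13$ and let $E\subset[0,1)$ be $\varepsilon$-avoiding. A maximal $\delta$-separated subset of $E$ has at most $N(\delta)$ points, and every point of $E$ is at distance $<\delta$ from one of them. So $E$ is covered by at most $N(\delta)$ half-open intervals of length $3\delta$ centered at these points. The part of $E$ in such an interval is avoiding, and rescaling the interval to $[0,1)$ turns it into an avoiding subset of $[0,1)$, to which the same applies. Iterating, $E$ is covered by $N(\delta)^n$ intervals of length $(3\delta)^n$, for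 every $n$. So $\dim_HE\le\log N(\delta)/\log\frac1{3\delta}$. By affine invariance this holds for every bounded avoiding set, which proves
$$d(k,\varepsilon)\le\frac{\log N(\delta)}{\log\frac1{3\delta}}\qquad(0<\delta<\tfrac13). \tag{6}$$
Since $\log\frac1{3\delta}/\log\frac1\delta\to1$, (6) gives $\liminf_{\delta\to0}\log N(\delta)/\log(1/\delta)\ge d(k,\varepsilon)$. By Theorem 1 the corresponding limsup is $\sigma=d(k,\varepsilon)$. So the limit exists and equals $d(k,\varepsilon)$. $\square$

*Proof of Theorem 2(c).* If $\varepsilon<\varepsilon'$, an $\varepsilon'$-avoiding set is $\varepsilon$-avoiding, so $d(k,\cdot)$ is non-increasing. Hence one-sided limits exist, and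
$$\lim_{\varepsilon'\downarrow\varepsilon}d(k,\varepsilon')\le d(k,\varepsilon)\le\lim_{\varepsilon'\uparrow\varepsilon}d(k,\varepsilon').$$
We have to prove the reverse inequalities.

**Step 1: right-continuity.** Here we spend half of the slack of a pattern on a larger $\varepsilon$. If $d(k,\varepsilon)=0$, there is nothing to prove. Otherwise let $0<s<d(k,\varepsilon)=\sigma(\varepsilon)$ and let $(F,\kappa)$ be an $\varepsilon$-pattern with $\#F\ge\kappa^{-s}$. Put $\varepsilon'=\varepsilon+\kappa(1-\varepsilon)$; as $\kappa\le\frac14$, $\varepsilon'\le\frac{1+\varepsilon}2<1$.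

I claim that $(F,\kappa/2)$ is an $\varepsilon'$-pattern. Property (i) is clear. For (ii), let $|p-\varphi(p)|<\varepsilon'\lambda+\kappa$ for all $p\in P$. Comparing the endpoints of $P$, and using $F\subset[0,\frac12]$ and $\kappa\le\frac14$,
$$(k-1)\lambda\le\tfrac12+2\varepsilon'\lambda+2\kappa\le1+2\varepsilon'\lambda .$$
Since $k-1-2\varepsilon'\ge2-(1+\varepsilon)=1-\varepsilon$, we get $\lambda\le\frac1{1-\varepsilon}$. Hence
$$\varepsilon'\lambda+\kappa=\varepsilon\lambda+\kappa(1-\varepsilon)\lambda+\kappa\le\varepsilon\lambda+2\kappa ,$$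
and $\varphi$ is constant because $(F,\kappa)$ is an $\varepsilon$-pattern.

The constant sequence $(F,\kappa/2)$ satisfies (H) with exponent $\frac{\log\#F}{\log(2/\kappa)}$, which is positive and at most $1$ because $D_n\ell_n\le1$. So Lemma 4 and Proposition 5, for $\varepsilon'$, and $\dim_F\le\dim_H$ give
$$d(k,\varepsilon')\ge\frac{\log\#F}{\log(2/\kappa)}\ge s\,\frac{\log(1/\kappa)}{\log(2/\kappa)} .$$
By Lemma 6, $\kappa$ may be taken arbitrarily small. Then $\varepsilon'\downarrow\varepsilon$ and the right side tends to $s$. So $\lim_{\varepsilon'\downarrow\varepsilon}d(k,\varepsilon')\ge s$ for every $s<d(k,\varepsilon)$.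

**Step 2: left-continuity.** Here we use compactness at a fixed scale together with (6). Let $\varepsilon_j\uparrow\varepsilon$ with $0<\varepsilon_j<\varepsilon$, and fix $\delta<\frac13$. The integers $N_{\varepsilon_j}(\delta)\ge1$ are non-increasing in $j$, so they are eventually constant, equal to $N$ say. For large $j$ choose $\delta$-separated $\varepsilon_j$-avoiding sets $A_j\subset[0,1)$ with $\#A_j=N$. Listing their points in increasing order and passing to a subsequence, $A_j\to A\subset[0,1]$ pointwise, where $A$ is $\delta$-separated and $\#A=N$.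

The set $A$ $\varepsilon$-avoids $k$-APs. Indeed, suppose $\max_{p\in P}\operatorname{dist}(p,A)<\varepsilon\lambda$. Along the subsequence $\operatorname{dist}(p,A_j)\to\operatorname{dist}(p,A)$ for each of the finitely many $p\in P$, and $\varepsilon_j\lambda\to\varepsilon\lambda$. So $\max_{p\in P}\operatorname{dist}(p,A_j)<\varepsilon_j\lambda$ for large $j$, contradicting that $A_j$ is $\varepsilon_j$-avoiding. Removing the point $1$ from $A$ if necessary, we obtain $N\le N_\varepsilon(\delta)+1$. By (6) for $\varepsilon_j$,
$$\lim_jd(k,\varepsilon_j)\le\frac{\log N}{\log\frac1{3\delta}}\le\frac{\log(N_\varepsilon(\delta)+1)}{\log\frac1{3\delta}} .$$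
This holds for every $\delta<\frac13$. As $N_\varepsilon(\delta)\le N_\varepsilon(\delta)+1\le2N_\varepsilon(\delta)$, part (b) shows that the right side tends to $d(k,\varepsilon)$ as $\delta\to0$. So $\lim_jd(k,\varepsilon_j)\le d(k,\varepsilon)$, and with monotonicity this is left-continuity. $\square$
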